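\title{The comb tree property need not be witnessed in one variable}

\begin{abstract}
We construct a complete $\omega$-categorical theory with quantifier elimination in which a formula with two free variables has the $2$-comb tree property, while no formula with a single free variable has the $k$-comb tree property for any $k\ge 2$. The theory is that of a generic meet-tree together with a generic family of functions defined on it. One variable chooses a node of the tree, the other chooses a function, and the comb pattern needs both choices at once. The proof for one variable passes to an indiscernible tree of parameters and converts a realization along a fan into a realization along a chain.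
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $T$ be a complete first-order theory with monster model $\mathbb M$. We use two properties of $\mathbb M$: a small set of formulas over $\mathbb M$ that is finitely satisfiable has a realization in $\mathbb M$, and two small tuples with the same type are conjugate under an automorphism of $\mathbb M$. Here ``small'' means of size below a fixed large cardinal; countable sets are small. We write $\bar a\equiv\bar b$ for $\operatorname{tp}(\bar a)=\operatorname{tp}(\bar b)$.

For finite sequences $\sigma,\tau$ we write $\sigma\trianglelefteq\tau$ if $\sigma$ is an initial segment of $\tau$, $\sigma\triangleleft\tau$ if it is a proper one, $\sigma\frown\tau$ for concatenation, $|\sigma|$ for length, and $\sigma\wedge\tau$ for the longest common initial segment.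

A finite set $X\subseteq 2^{<\omega}$ is a \emph{right-comb} if it can be enumerated as $\nu_0,\dots,\nu_m$ so that for each $i<m$ there is $\rho_i\in 2^{<\omega}$ with $\rho_i\frown 0\trianglelefteq\nu_i$ and $\rho_i\frown 1\trianglelefteq\nu_j$ for all $j$ with $i<j\le m$. The nodes $\rho_i$ lie on a spine that runs to the right, and the $\nu_i$ are teeth that leave it to the left. A right-comb is an antichain, and every antichain with at most two elements is a right-comb. With three elements the two notions separate: $\{0,10,11\}$ is a right-comb, but $\{00,01,1\}$ is not, because $\nu_0$ would have to be the leftmost node $00$, and $\rho_0$ would have to equal both $00\wedge 01=0$ and $00\wedge 1=\emptyset$.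

\begin{definition}\label{def:ctp}
Let $\varphi(x,y)$ be a formula, with $x$ and $y$ finite tuples of variables, and let $k\ge2$. The formula $\varphi(x,y)$ has \emph{$k$-CTP} (the \emph{$k$-comb tree property}) if there are tuples $(b_\sigma)_{\sigma\in2^{<\omega}}$ in $\mathbb M$ of length $|y|$ such that
\begin{enumerate}
\item[(i)] for every path $\eta\in2^\omega$ and all $n_1<\dots<n_k$, the formulas $\varphi(x,b_{\eta\restriction n_1}),\dots,\varphi(x,b_{\eta\restriction n_k})$ have no common realization;
\item[(ii)] for every right-comb $X$, the set $\{\varphi(x,b_\sigma):\sigma\in X\}$ is consistent.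
\end{enumerate}
The theory $T$ has \emph{CTP} if some formula has $k$-CTP for some $k\ge2$.
\end{definition}

Thus CTP asks for a tree of uniformly definable subsets of $\mathbb M^{|x|}$ in which no point lies in $k$ sets along one path, while the sets along any right-comb have a common point. The following question comes from Hanson's paper \cite{Hanson}.

\begin{quote}
\emph{If $T$ has CTP, is there a formula $\varphi(x,y)$ with $x$ a single variable, and some $k\ge 2$, such that $\varphi(x,y)$ has $k$-CTP?}
\end{quote}

In other words: can CTP be detected from the definable subsets of $\mathbb M$ itself? Two observations suggest a positive answer. First, if there is a definable surjection $g\colon\mathbb M\to\mathbb M^{|x|}$, then $\varphi(g(z),y)$ has the same consistent sets of instances as $\varphi(x,y)$, so the answer is yes in every theory that codes tuples. Second, the answer is yes for a close relative of CTP. A formula $\psi(x,y)$ has the \emph{antichain tree property} (ATP) if there is $(b_\sigma)_{\sigma\in2^{<\omega}}$ such that $\{\psi(x,b_\sigma):\sigma\in X\}$ is consistent for every antichain $X$, while $\psi(x,b_\sigma)$ and $\psi(x,b_\tau)$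 have no common realization when $\sigma\triangleleft\tau$. Ahn, Kim and Lee \cite{AKL} proved that if a complete theory has ATP, then some formula with a single free variable has ATP. The properties ATP and $2$-CTP differ only in the family of antichains that must be consistent.

The answer is nevertheless negative. To state the result in full we need the analogue of right-combs in the infinitely branching tree $\omega^{<\omega}$. A \emph{fan} is a tuple $(\nu_0,\dots,\nu_m)$ in $\omega^{<\omega}$ with $m\ge1$ such that, for some $\sigma$ and some $a_0<\dots<a_m$, we have $\sigma\frown\langle a_i\rangle\trianglelefteq\nu_i$ for all $i$. A \emph{$k$-fan tree} for $\theta(x;y)$ is a family $(c_\sigma)_{\sigma\in\omega^{<\omega}}$ such that $\theta(x;c_{\sigma_1}),\dots,\theta(x;c_{\sigma_k})$ have no common realization whenever $\sigma_1\triangleleft\dots\triangleleft\sigma_k$, and $\{\theta(x;c_{\nu_i}):i\le m\}$ is consistent for every fan $(\nu_0,\dots,\nu_m)$.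

\begin{theorem}\label{thm:main}
There is a complete, one-sorted, $\omega$-categorical theory $T^*$ with quantifier elimination such that:
\begin{enumerate}
\item[(1)] some formula $\varphi(x_0,x_1;y_0,y_1)$ has $2$-CTP in $T^*$;
\item[(2)] no formula $\theta(x;y)$ with $x$ a single variable has $k$-CTP in $T^*$, for any $k\ge2$. Moreover, no such $\theta$ has a $k$-fan tree, for any $k\ge 2$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:atp}
The theory $T^*$ has CTP and does not have ATP.
\end{corollary}

\begin{proof}
Right-combs are antichains, so a tree that witnesses ATP for $\psi$ witnesses $2$-CTP for $\psi$. If $T^*$ had ATP, then by \cite{AKL} a formula with a single free variable would have ATP, hence $2$-CTP, contrary to Theorem~\ref{thm:main}(2).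
\end{proof}

The idea of the construction is as follows. Place the nodes $\sigma\in 2^{<\omega}$ as points $t_\sigma$ in a large tree, and let $\eta$ be a further point of that tree. From $\eta$, the point $t_\sigma$ is seen through the branching point $\eta\wedge t_\sigma$. If $t_\sigma<t_\tau$ and $t_\sigma$ is not below $\eta$, then the two branching points coincide. If $\eta$ sits at the end of the spine of a comb, then the teeth have pairwise distinct branching points. Now attach a private value $v_\sigma$ to each $\sigma$, and ask for a function $f$ on the tree that takes the value $v_\sigma$ at $\eta\wedge t_\sigma$. Equal branching points make this impossible, and distinct branching points make it possible. The pair $(f,\eta)$ is the two-variable realization: $\eta$ selects the comb and $f$ records its values.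

Section~\ref{sec:theory} builds $T^*$ as the theory of a Fra\"{\i}ss\'e limit. Section~\ref{sec:two} proves part (1) and shows by hand why neither variable can be moved into the parameters. Section~\ref{sec:indisc} provides indiscernible trees, and Section~\ref{sec:one} proves part (2). The symbol $\wedge$ always denotes a meet; conjunction of formulas is written $\&$.

\section{Generic functions on a generic meet-tree}\label{sec:theory}

\subsection*{Meet-trees}
A \emph{meet-tree} is a partial order in which any two elements $a,b$ have an infimum $a\wedge b$ and every set $\{z:z\le a\}$ is a chain. The order is recovered from the meet, since $a\le b$ if and only if $a\wedge b=a$. A meet-tree $S'$ \emph{extends} $S$ if $S\subseteq S'$ and meets of elements of $S$ are the same in both. Almost every computation below is an instance of one lemma.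

\begin{lemma}[Branching]\label{lem:branch}
In a meet-tree, if $c\le d$ and $c\not\le s$, then $s\wedge d=s\wedge c<c$.
\end{lemma}

\begin{proof}
The elements $s\wedge d$ and $c$ lie below $d$, so they are comparable. If $c\le s\wedge d$, then $c\le s$. Hence $s\wedge d<c$, and so $s\wedge d\le s\wedge c\le s\wedge d$.
\end{proof}

\begin{lemma}[One-point extensions]\label{lem:onepoint}
Let $S$ be a meet-tree. Each of the following constructions gives a meet-tree that extends $S$.
\begin{enumerate}
\item[(C1)] \emph{Leaf above $t\in S$.} Add a maximal element $x$ with $c<x$ if and only if $c\le t$. Then $x\wedge c=t\wedge c$ for $c\in S$.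
\item[(C2)] \emph{Insertion below $u\in S$.} Add $r$ with $r<c$ if and only if $c\ge u$, and $c<r$ if and only if $c<u$. Then, for $c\in S$, we have $r\wedge c=r$ if $c\ge u$, and $r\wedge c=u\wedge c$ otherwise.
\end{enumerate}
\end{lemma}

\begin{proof}
(C1) The new element lies below no old element, so old down-sets and old meets do not change. The down-set of $x$ is the chain $\{d:d\le t\}\cup\{x\}$. The common lower bounds of $x$ and $c\in S$ are the $d$ with $d\le t$ and $d\le c$.

(C2) The relation is transitive because $c<r<d$ gives $c<u\le d$. The down-set of $r$ is the chain $\{d:d<u\}\cup\{r\}$. The down-set of $c\in S$ gains $r$ only if $c\ge u$; then each old $d\le c$ is comparable with $u$, hence with $r$. If $r$ is a lower bound of $c,d\in S$, then $r<u\le c\wedge d$, so old meets persist. If $c\ge u$, then $r\wedge c=r$. If $c\not\ge u$, then $u\wedge c<u$, and the common lower bounds of $r$ and $c$ are the $d\in S$ with $d<u$ and $d\le c$, that is, with $d\le u\wedge c$.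
\end{proof}

\subsection*{The class $\mathcal K$}
Let $L$ have unary predicates $T,F,V$ and binary function symbols $\wedge,e$. Think of $T$ as a tree, of $V$ as a set of values, and of $f\in F$ as the function $e(f,\cdot)\colon T\to V$. Consider the following universal axioms.
\begin{itemize}
\item $T$, $F$, $V$ partition the universe; we call them the \emph{sorts}.
\item $(T,\wedge)$ is a meet-tree: $T$ is closed under $\wedge$, the operation is associative, commutative and idempotent on $T$, and two elements of $T$ below a third are comparable.
\item $e(f,t)\in V$ for $f\in F$ and $t\in T$.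
\item $a\wedge b=a$ unless $a,b\in T$, and $e(a,b)=a$ unless $a\in F$ and $b\in T$.
\end{itemize}
The last axiom only makes the functions total on a one-sorted universe. A map between models is an embedding as soon as it is injective, preserves the sorts, and preserves $\wedge$ on $T\times T$ and $e$ on $F\times T$. For a model $A$ we write $T(A),F(A),V(A)$ for its sorts, and $\operatorname{cl}(X)$ for the substructure generated by $X$. Let $\mathcal K$ be the class of finite models, with empty sorts allowed. It is closed under substructures because the axioms are universal.

In any model, $\operatorname{cl}(X)$ is obtained in two steps. Its $T$-part is the closure of $X\cap T$ under meets, its $F$-part is $X\cap F$, and its $V$-part consists of $X\cap V$ and the values $e(f,t)$ with $f$ in the $F$-part and $t$ in the $T$-part. So $\operatorname{cl}(x_1,\dots,x_n)$ is enumerated, with repetitions, by the values of the terms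
\begin{equation}\label{eq:terms}
x_i,\qquad x_{i_1}\wedge\dots\wedge x_{i_r},\qquad e(x_i,\;x_{i_1}\wedge\dots\wedge x_{i_r})\qquad(i_1<\dots<i_r).
\end{equation}
In particular $\mathcal K$ is \emph{uniformly locally finite}: the size of an $n$-generated member is bounded in terms of $n$.

\begin{lemma}[Amalgamation]\label{lem:ap}
Let $A,B,C\in\mathcal K$, with $A$ a substructure of $B$ and of $C$ and $B\cap C=A$; the case $A=\emptyset$ is allowed. Then there is $D\in\mathcal K$ that contains $B$ and $C$ as substructures.
\end{lemma}

\begin{proof}
We first amalgamate the trees. If $b$ is a minimal element of $T(B)\setminus T(A)$, then $T(A)\cup\{b\}$ is closed under $\wedge$, since $a\wedge b$ is either $b$ or strictly below $b$. So we may add the points of $T(B)\setminus T(A)$ one at a time, and it suffices to treat a one-point extension $S\cup\{b\}$ of a finite meet-tree $S$ and a finite meet-tree $S'$ that extends $S$. We add $b$ to $S'$ as a new point so that the meets $b\wedge a$ $(a\in S)$ are those of $S\cup\{b\}$. Let $U=\{a\in S:a>b\}$.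

If $U\ne\emptyset$, then $U$ is closed under $\wedge$ and has a least element $u$. Insert $b$ below $u$ in $S'$. For $a\in S$ with $a\ge u$, the meet $a\wedge b$ is $b$ in both trees. For $a\in S$ with $a\not\ge u$ we have $a\notin U$, so $b\not\le a$, and Lemma~\ref{lem:branch} gives $a\wedge b=a\wedge u$ in $S\cup\{b\}$, which agrees with (C2).

If $U=\emptyset\neq S$, then all $b\wedge a$ $(a\in S)$ lie in $S$ and form a chain, with maximum $t$. From $b\wedge a\le t\le b$ we get $b\wedge a=t\wedge a$. Add $b$ to $S'$ as a leaf above $t$; this agrees with (C1).

If $S=\emptyset$, add $b$ below every element of $S'$.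

This yields a finite meet-tree $T(D)$ with universe $T(B)\cup T(C)$ that extends both trees. Put $F(D)=F(B)\cup F(C)$ and $V(D)=V(B)\cup V(C)\cup\{*\}$ with $*$ new. The domains $F(B)\times T(B)$ and $F(C)\times T(C)$ meet in $F(A)\times T(A)$, where $B$ and $C$ agree. Keep $e$ on these domains and put $e=*$ on the remaining pairs in $F(D)\times T(D)$.
\end{proof}

\subsection*{The theory $T^*$}
Recall Fra\"{\i}ss\'e's construction. Let $\mathcal K$ be a class of finite structures in a finite language, closed under isomorphism and substructures, with joint embedding and amalgamation. Then there is a countable structure $M$, the \emph{limit} of $\mathcal K$, whose finitely generated substructures are, up to isomorphism, the members of $\mathcal K$, and in which every isomorphism between finitely generated substructures extends to an automorphism. If $\mathcal K$ is uniformly locally finite, then $\operatorname{Th}(M)$ is $\omega$-categorical and has quantifier elimination \cite[Theorem 7.4.1]{Hodges}. Lemma~\ref{lem:ap} gives amalgamation and, with $A=\emptyset$, joint embedding. Let $T^*$ be the theory of the limit $M$ of our class $\mathcal K$, and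 from now on let $\mathbb M$ be the monster model of $T^*$. It satisfies the universal axioms above, so its finitely generated substructures lie in $\mathcal K$. We use three facts about $\mathbb M$.

\begin{enumerate}
\item[(E)] \emph{If $A\subseteq\mathbb M$ is a finite substructure and $A\subseteq B\in\mathcal K$, then $B$ embeds in $\mathbb M$ over $A$.} In $M$ this holds because, for any embedding $j\colon B\to M$, the restriction of $j$ to $A$ extends to an automorphism $\alpha$ of $M$, and $\alpha^{-1}j$ is an embedding over $A$. For fixed $A\subseteq B$ the statement ``every copy of $A$ extends to a copy of $B$'' is a first-order sentence, so it holds in $\mathbb M$.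
\item[(Q)] \emph{$\bar a\equiv\bar b$ if and only if $\bar a\mapsto\bar b$ extends to an isomorphism $\operatorname{cl}(\bar a)\to\operatorname{cl}(\bar b)$.} This is quantifier elimination.
\item[(N)] \emph{For each $n$ there are finitely many types of $n$-tuples.} This follows from (Q), since $L$ is finite and $\mathcal K$ is uniformly locally finite.
\end{enumerate}

\section{Two variables}\label{sec:two}

Let $\varphi(x_0,x_1;y_0,y_1)$ be the formula
\[
F(x_0)\ \&\ T(x_1)\ \&\ T(y_0)\ \&\ V(y_1)\ \&\ x_1\wedge y_0\neq y_0\ \&\ e(x_0,\,x_1\wedge y_0)=y_1 .
\]
So $\varphi(f,\eta;t,v)$ says that $t\not\le\eta$ and that $f$ takes the value $v$ at the branching point $\eta\wedge t$.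

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $A_n\in\mathcal K$ have $T$-part the meet-tree $2^{\le n}$, $V$-part a disjoint copy of $2^{\le n}$, and empty $F$-part. Each $A_n$ is a substructure of $A_{n+1}$, so repeated use of (E) gives an injective meet-preserving map $\sigma\mapsto t_\sigma$ from $2^{<\omega}$ to $T(\mathbb M)$ and pairwise distinct elements $v_\sigma\in V(\mathbb M)$. Put $b_\sigma=(t_\sigma,v_\sigma)$.

\emph{Paths.} Let $\sigma\triangleleft\tau$ and suppose that $(f,\eta)$ realizes both $\varphi(x;b_\sigma)$ and $\varphi(x;b_\tau)$. Since $t_\sigma\le t_\tau$ and $t_\sigma\not\le\eta$, Lemma~\ref{lem:branch} gives $\eta\wedge t_\tau=\eta\wedge t_\sigma$. Applying $e(f,\cdot)$ gives $v_\tau=v_\sigma$, a contradiction.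

\emph{Right-combs.} Let $X=\{\nu_0,\dots,\nu_m\}$ be a right-comb with spine nodes $\rho_0,\dots,\rho_{m-1}$; see Figure~\ref{fig:comb}. For $i<m$ we have $\rho_i=\nu_i\wedge\nu_m\neq\nu_i,\nu_m$. For $i<m-1$ we have $\rho_i\frown1\trianglelefteq\nu_{i+1}\wedge\nu_m=\rho_{i+1}$, so the $\rho_i$ are pairwise distinct. Let $A$ consist of the $t_\xi$ with $\xi$ in the meet-closure of $X$ and of the $v_\nu$ with $\nu\in X$. This is a substructure of $\mathbb M$ with empty $F$-part. Insert a new node $\eta$ below $t_{\nu_m}$ in $T(A)$. By (C2),
\[
\eta\wedge t_{\nu_m}=\eta\ne t_{\nu_m},\qquad \eta\wedge t_{\nu_i}=t_{\nu_m}\wedge t_{\nu_i}=t_{\rho_i}\neq t_{\nu_i}\quad(i<m).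
\]
The branching points $t_{\rho_0},\dots,t_{\rho_{m-1}},\eta$ are pairwise distinct. So we can add an element $f$ of sort $F$ with $e(f,t_{\rho_i})=v_{\nu_i}$ for $i<m$, with $e(f,\eta)=v_{\nu_m}$, and with value $v_{\nu_m}$ at all other nodes. The resulting structure lies in $\mathcal K$, and by (E) it embeds in $\mathbb M$ over $A$. The image of $(f,\eta)$ realizes $\{\varphi(x;b_\nu):\nu\in X\}$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0,0) -- (3.4,3.4);
\draw (0,0) -- (-1.1,1.1);
\draw (1,1) -- (-0.1,2.1);
\draw (2,2) -- (0.9,3.1);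
\fill (0,0) circle (2pt) node[right=5pt] {$t_{\rho_0}\mapsto v_{\nu_0}$};
\fill (1,1) circle (2pt) node[right=5pt] {$t_{\rho_1}\mapsto v_{\nu_1}$};
\fill (2,2) circle (2pt) node[right=5pt] {$t_{\rho_2}\mapsto v_{\nu_2}$};
\draw[fill=white] (2.75,2.75) circle (2.2pt) node[right=5pt] {$\eta\mapsto v_{\nu_3}$};
\fill (3.4,3.4) circle (2pt) node[above] {$t_{\nu_3}$};
\fill (-1.1,1.1) circle (2pt) node[above] {$t_{\nu_0}$};
\fill (-0.1,2.1) circle (2pt) node[above] {$t_{\nu_1}$};
\fill (0.9,3.1) circle (2pt) node[above] {$t_{\nu_2}$};
\end{tikzpicture}
\caption{A right-comb $\nu_0,\dots,\nu_3$ placed in a meet-tree that grows upward. A new node $\eta$ inserted just below $t_{\nu_3}$ has four distinct branching points $\eta\wedge t_{\nu_i}$, namely $t_{\rho_0},t_{\rho_1},t_{\rho_2},\eta$, so one function can send them to four prescribed values $v_{\nu_i}$ (arrows).}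
\label{fig:comb}
\end{figure}

This tree does not witness ATP: the instances of $\varphi$ at the antichain $\{00,01,10,11\}$ are inconsistent. Indeed, if $t_0\not\le\eta$, then $\eta\wedge t_{00}=\eta\wedge t_0=\eta\wedge t_{01}$ by Lemma~\ref{lem:branch}, which would force $v_{00}=v_{01}$. So $t_0\le\eta$, in the same way $t_1\le\eta$, and this is impossible because $t_0$ and $t_1$ are incomparable.

The natural way to reduce the number of variables is to move one of them into the parameters. The next example shows how the simplest attempts fail. Its three computations are the proof of part (2) in miniature.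

\begin{example}\label{ex:freeze}
(a) \emph{The node as a parameter.} What remains is the formula $e(x,s)=v$ with $x\in F$ and parameters $(s_\sigma,v_\sigma)\in T\times V$. By (E), two instances are inconsistent only if they have the same $s$ and different $v$. If such a tree witnessed $2$-CTP, then $s_\sigma=s_\emptyset$ for all $\sigma$, and $v_0\ne v_{00}$. But $\{0,1\}$ and $\{00,1\}$ are right-combs, so $v_0=v_1=v_{00}$.

(b) \emph{One function as a parameter.} Keep $t_\sigma,v_\sigma$ from the proof above, fix $f\in F$, and suppose that $\varphi(f,x_1;y)$ is consistent on the right-comb $\{\nu,10,11\}$, where $0\trianglelefteq\nu$. A realization $\eta$ satisfies $t_1\le\eta$, as otherwise $\eta\wedge t_{10}=\eta\wedge t_{11}$. Hence $\eta\wedge t_\nu=t_\emptyset$ and $e(f,t_\emptyset)=v_\nu$. This cannot hold for both $\nu=0$ and $\nu=00$. The two teeth on the right pin down the branching point, and the condition on $\nu$ becomes a condition on the parameters alone.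

(c) \emph{Distinct functions as parameters.} Let $f_\sigma\in F$ be pairwise distinct. Then any finitely many instances $\varphi(f_\sigma,x_1;b_\sigma)$ are consistent, in particular along a path: add a new node $\eta$ below all the nodes in question, so that $\eta\wedge t_\sigma=\eta\ne t_\sigma$, put $e(f_\sigma,\eta)=v_\sigma$, and apply (E).
\end{example}

An arbitrary tree of parameters need not fall under ``all equal'' or ``all distinct''. Indiscernibility restores this dichotomy.

\section{Indiscernible trees}\label{sec:indisc}

This section holds for any complete theory. Let $<_{\mathrm{lex}}$ be the lexicographic order on $\omega^{<\omega}$, with proper initial segments first. For finite tuples in $\omega^{<\omega}$ write $\bar\sigma\approx\bar\tau$ if they have the same quantifier-free type in $(\trianglelefteq,\wedge,<_{\mathrm{lex}})$; equivalently, $\sigma_i\mapsto\tau_i$ extends to a bijection between the meet-closures that preserves $\trianglelefteq$, $\wedge$ and $<_{\mathrm{lex}}$. For a tree $(c_\sigma)$ and $\bar\sigma=(\sigma_1,\dots,\sigma_r)$ let $c_{\bar\sigma}=(c_{\sigma_1},\dots,c_{\sigma_r})$.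

Each of the following is a full $\approx$-class: the single nodes; the strict chains $(\sigma_1,\dots,\sigma_r)$ with $\sigma_1\triangleleft\dots\triangleleft\sigma_r$, for fixed $r$; the fans of a fixed length. For fans, note that $(\nu_0,\dots,\nu_m)$ with $m\ge 1$ is a fan exactly when the $\nu_i$ are pairwise incomparable, have all pairwise meets equal, and increase in $<_{\mathrm{lex}}$. If $\sigma<_{\mathrm{lex}}\tau$, then either $\sigma\triangleleft\tau$ or $(\sigma,\tau)$ is a fan.

\begin{lemma}[Modeling property; cf.\ \cite{TT,KKS}]\label{lem:model}
For any tree $(c_\sigma)_{\sigma\in\omega^{<\omega}}$ of tuples of the same finite length there is a tree $(d_\sigma)_{\sigma\in\omega^{<\omega}}$ such that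
\begin{enumerate}
\item[(I)] $\bar\sigma\approx\bar\tau$ implies $d_{\bar\sigma}\equiv d_{\bar\tau}$;
\item[(II)] if a formula $\psi$ holds of $c_{\bar\tau}$ for all $\bar\tau\approx\bar\sigma$, then $\psi$ holds of $d_{\bar\sigma}$.
\end{enumerate}
\end{lemma}

We include a proof. Ramsey's theorem colors finite subsets of $\omega$, and a tree offers two copies of $\omega$ to which it applies: the successors of a node, and the levels. We treat them in turn. First we obtain indiscernibility for a finer relation that remembers levels, and then we make the levels irrelevant. Write $\bar\sigma\approx_s\bar\tau$ if $\bar\sigma\approx\bar\tau$ and $|\sigma_i\wedge\sigma_j|=|\tau_i\wedge\tau_j|$ for all $i,j$; taking $i=j$, corresponding entries have equal length. For a set $C$, a tree $(d_\sigma)$ is \emph{$s$-indiscernible over $C$} if $\bar\sigma\approx_s\bar\tau$ implies that $d_{\bar\sigma},d_{\bar\tau}$ have the same type over $C$, and it is \emph{$s$-based on $(c_\sigma)$ over $C$} if (II) holds with $\approx_s$ in place of $\approx$ for formulas over $C$.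

We also use the standard consequence of Ramsey's theorem and compactness for sequences. Given a sequence $(S_i)_{i<\omega}$ of countable tuples of the same length and a small set $C$, there is a sequence $(S^*_i)_{i<\omega}$ that is \emph{indiscernible over $C$} (increasing tuples of the same length have the same type over $C$) and whose increasing tuples satisfy every formula over $C$ that holds of all increasing tuples of $(S_i)$.

\begin{proof}[Proof of Lemma~\ref{lem:model}]
\emph{Step 1: finite height.} We show by induction on $n$ that for every $(c_\sigma)_{\sigma\in\omega^{\le n}}$ and every small $C$ there is $(d_\sigma)_{\sigma\in\omega^{\le n}}$ that is $s$-indiscernible over $C$ and $s$-based on $(c_\sigma)$ over $C$. For $n=0$ take $d_\emptyset=c_\emptyset$.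

Consider height $n+1$. Let $C'=C\cup\{c_\emptyset\}$, and cut the tree into \emph{blocks} $S_i=(c_{\langle i\rangle\frown\xi})_{\xi\in\omega^{\le n}}$, each a tree indexed by $\omega^{\le n}$; write $S_{i,\bar\xi}$ for the tuple in $S_i$ indexed by $\bar\xi$. A \emph{block condition} consists of a formula $\psi(\bar z_1,\dots,\bar z_r)$ over $C'$, tuples $\bar\xi_1,\dots,\bar\xi_r$ in $\omega^{\le n}$, and indices $i_1<\dots<i_r$. It \emph{holds} in a family of blocks if $\psi(S_{i_1,\bar\tau_1},\dots,S_{i_r,\bar\tau_r})$ is true whenever $\bar\tau_j\approx_s\bar\xi_j$ for all $j$. We make two observations.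

(A) If one block $S_l$ is replaced by a block that is $s$-based on $S_l$ over $C'$ and the other blocks, then every block condition that held still holds. To see this, fix the tuples in the other blocks and regard them as parameters.

(B) Let $\Gamma_i$ be the set of block conditions in which the tuple for block $i$ is a concatenation $\bar\sigma\bar\tau$ with $\bar\sigma\approx_s\bar\tau$, and the formula has the form $\chi(\bar z,\bar w)\leftrightarrow\chi(\bar z',\bar w)$, where $\bar z,\bar z'$ correspond to $\bar\sigma,\bar\tau$ and $\bar w$ to the other blocks. Then $S_i$ is $s$-indiscernible over $C'$ and the other blocks if and only if all conditions in $\Gamma_i$ hold. For the forward direction note that $\bar\sigma'\bar\tau'\approx_s\bar\sigma\bar\tau$ gives $\bar\sigma'\approx_s\bar\sigma\approx_s\bar\tau\approx_s\bar\tau'$.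

Fix $N$ and consider the family $S_0,\dots,S_N$. For $i=0,\dots,N$ in turn, replace $S_i$ by the block $S_i'$ that the induction hypothesis gives over $C'\cup\bigcup_{j<i}S'_j\cup\bigcup_{i<j\le N}S_j$. By (A) and (B), the final family satisfies all block conditions with indices at most $N$ that hold in $(S_i)$ or belong to some $\Gamma_i$. By compactness there is an infinite family $(S'_i)_{i<\omega}$ that satisfies all block conditions that hold in $(S_i)_{i<\omega}$ or belong to some $\Gamma_i$.

Let $(S^*_i)_{i<\omega}$ be an indiscernible sequence over $C'$ obtained from $(S'_i)$ as recalled above. Say that $(\psi,\bar\xi_1,\dots,\bar\xi_r)$ is \emph{uniform} in a family if the block condition holds for all $i_1<\dots<i_r$. Whatever is uniform in $(S_i')$ is uniform in $(S_i^*)$: for fixed $\bar\tau_j\approx_s\bar\xi_j$ we have a formula that holds of all increasing $r$-tuples of blocks. Hence whatever is uniform in $(S_i)$ is uniform in $(S^*_i)$. The set $\bigcup_i\Gamma_i$ is invariant under changing the indices $i_1<\dots<i_r$, so its members are uniform in $(S'_i)$ and hold in $(S_i^*)$. By (B), each $S_i^*$ is $s$-indiscernible over $C'$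 and the other blocks.

Put $d_\emptyset=c_\emptyset$ and $(d_{\langle i\rangle\frown\xi})_\xi=S^*_i$. A tuple $\bar\sigma$ in $\omega^{\le n+1}$ splits into entries equal to $\emptyset$ and \emph{parts}, one for each block that it meets, with the first letter removed. Entries equal to $\emptyset$ are those of length $0$; two other entries lie in the same block if and only if their meet has length at least $1$; and $<_{\mathrm{lex}}$ orders the blocks. Removing the first letter preserves $\trianglelefteq,\wedge,<_{\mathrm{lex}}$ inside a block and lowers lengths by $1$, and nodes in different blocks have meet $\emptyset$. Therefore $\bar\sigma\approx_s\bar\tau$ if and only if the two tuples have $\emptyset$ at the same positions, the same ordered partition of the other positions into blocks, and $\approx_s$-equivalent parts. If $\psi(c_{\bar\tau})$ holds for all $\bar\tau\approx_s\bar\sigma$, then $\psi$, with $c_\emptyset$ as a parameter, and the parts of $\bar\sigma$ form a datum that is uniform in $(S_i)$, hence in $(S_i^*)$, and $\psi(d_{\bar\sigma})$ holds. If $\bar\sigma\approx_s\bar\tau$, then we pass from $d_{\bar\sigma}$ to $d_{\bar\tau}$ without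 changing the type over $C'$: first move the parts of $\bar\sigma$ to the blocks of $\bar\tau$ by indiscernibility of the sequence $(S_i^*)$, and then change the parts one block at a time. This completes the induction.

\emph{Step 2: infinite height.} Both requirements are sets of formulas in variables indexed by $\omega^{<\omega}$. A finite subset mentions only nodes in some $\omega^{\le n}$, and $\omega^{\le n}$ is closed under $\approx_s$. By Step 1 and compactness there is $(d^s_\sigma)_{\sigma\in\omega^{<\omega}}$ that is $s$-indiscernible and $s$-based on $(c_\sigma)$ over $\emptyset$.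

\emph{Step 3: forgetting the levels.} By compactness it suffices to satisfy (I) and (II) for formulas in a finite set $\Delta$ and nodes in a finite set $\Omega=\bigcup_{l<r}r^l$. We find $g\colon\Omega\to\omega^{<\omega}$ with $g(\bar\sigma)\approx\bar\sigma$ for all $\bar\sigma$ in $\Omega$ such that $\bar\sigma\approx\bar\tau$ implies that $d^s_{g(\bar\sigma)}$ and $d^s_{g(\bar\tau)}$ satisfy the same formulas of $\Delta$. Then $d_\sigma=d^s_{g(\sigma)}$ works. For (II), if $\psi(c_{\bar\tau})$ holds for all $\bar\tau\approx\bar\sigma$, then it holds for all $\bar\tau\approx_s g(\bar\sigma)$, and so $\psi(d^s_{g(\bar\sigma)})$ holds.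

The device is to give every node of $\Omega$ its own level, with levels increasing along $<_{\mathrm{lex}}$. Enumerate $\Omega$ as $\emptyset=\omega_0<_{\mathrm{lex}}\dots<_{\mathrm{lex}}\omega_{q-1}$. Given $l_0<\dots<l_{q-1}$, define $g(\omega_0)=0^{l_0}$ and, for $\omega_i=\sigma\frown\langle a\rangle$,
\[
g(\omega_i)=g(\sigma)\frown\langle a\rangle\frown 0^{\,l_i-|g(\sigma)|-1}.
\]
The exponent is nonnegative because $\sigma=\omega_{i'}$ with $i'<i$, and $|g(\omega_i)|=l_i$ for all $i$. If $\sigma\frown\langle a\rangle\trianglelefteq\tau$, then $g(\sigma)\frown\langle a\rangle\trianglelefteq g(\tau)$. So $g$ maps strict chains to strict chains, and it maps a fan $(\tau,\tau')$ to a fan with meet $g(\tau\wedge\tau')$. Thus $g$ preserves $\trianglelefteq,\wedge,<_{\mathrm{lex}}$.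

Let $\pi$ be the $\approx$-class of the $<_{\mathrm{lex}}$-increasing enumeration of a meet-closed set $P\subseteq\Omega$ with $m$ elements; there are finitely many such $\pi$. For $k_1<\dots<k_m$, any two tuples $(\nu_1,\dots,\nu_m)\in\pi$ with $|\nu_j|=k_j$ for all $j$ are $\approx_s$-equivalent, since $\pi$ determines the $j$ with $\nu_i\wedge\nu_{i'}=\nu_j$. Color $\{k_1,\dots,k_m\}$ by the list of those formulas of $\Delta$, with all assignments of the $d^s_{\nu_j}$ to their variable tuples, that are true for such a tuple; use an extra color if there is no such tuple. This is a well-defined finite coloring of the $m$-subsets of $\omega$. By Ramsey's theorem there is an infinite set $H$ that is homogeneous for all these colorings. Choose the $l_i$ in $H$. If $\bar\sigma\approx\bar\tau$ in $\Omega$, then the increasing enumerations of their meet-closures $P,P'$ lie in one class $\pi$ and contain $\bar\sigma,\bar\tau$ at the same positions. The tuples $g(P),g(P')$ lie in $\pi$ and have increasing levels in $H$, so they receive the same color.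
\end{proof}

\section{One variable}\label{sec:one}

We return to $T^*$ and prove Theorem~\ref{thm:main}(2). The plan is to take an element $a$ that realizes $\theta$ along an infinite fan and to build an element $a'$ that has the same type over each member of a chain of length $k$.

\subsection*{From combs to fans}
An infinite right-comb has a spine with infinitely many teeth, and contracting the spine to a point turns it into a fan. Define $h\colon\omega^{<\omega}\to2^{<\omega}$ by $h(\emptyset)=\emptyset$ and $h(\sigma\frown\langle i\rangle)=h(\sigma)\frown1^i\frown0$. Then $h$ maps strict chains to strict chains. If $\sigma\frown\langle a_i\rangle\trianglelefteq\nu_i$ with $a_0<\dots<a_m$, then $\rho_i=h(\sigma)\frown 1^{a_i}$ satisfies $\rho_i\frown0\trianglelefteq h(\nu_i)$ and $\rho_i\frown1\trianglelefteq h(\nu_j)$ for $j>i$. So $h$ maps fans to right-combs, and if $(b_\sigma)_{\sigma\in2^{<\omega}}$ witnesses $k$-CTP for $\theta$, then $(b_{h(\sigma)})_{\sigma\in\omega^{<\omega}}$ is a $k$-fan tree for $\theta$. It therefore suffices to prove the second sentence of (2).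

Suppose, for a contradiction, that $x$ is a single variable and that $(c_\sigma)_{\sigma\in\omega^{<\omega}}$ is a $k$-fan tree for $\theta(x;y)$.

\subsection*{The parameters form a sunflower}
By (Q), types are isomorphism types of generated substructures, so we arrange that each parameter enumerates a substructure. Append to each $c_\sigma$ a fixed element of $T(\mathbb M)$, and then the values of the terms \eqref{eq:terms} in the entries so far; regard $\theta$ as a formula in the longer tuple $y$. Now each $c_\sigma$ enumerates a substructure with nonempty $T$-part, which is expressed by one formula. Apply Lemma~\ref{lem:model} and call the new tree $(b_\sigma)_{\sigma\in\omega^{<\omega}}$. Consistency of finitely many instances of $\theta$ is expressed by a formula in the parameters, and fans of a given length, strict chains of length $k$, and single nodes are $\approx$-classes. So by (II), $(b_\sigma)$ is a $k$-fan tree for $\theta$, and $b_\sigma$ enumerates a finite substructure $B_\sigma$ with $T(B_\sigma)\neq\emptyset$.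

Write $b_i,B_i$ for $b_{\langle i\rangle},B_{\langle i\rangle}$. We use $B_1$ as the reference copy. By (I), the coordinatewise map $b_1\mapsto b_\sigma$ is an isomorphism $B_1\to B_\sigma$; the image of $g\in B_1$ is denoted $g_\sigma$, and $g_i=g_{\langle i\rangle}$, so $g_1=g$. The \emph{kernel} is
\[
K=\{g\in B_1: g_\sigma=g\text{ for all }\sigma\}.
\]
The next lemma is the dichotomy seen in Example~\ref{ex:freeze}: each coordinate is constant, or its values are not shared between different nodes.

\begin{lemma}[Sunflower]\label{lem:sun}
Let $g,g'\in B_1$ and $\sigma\neq\tau$. If $g_\sigma=g'_\tau$, then $g=g'\in K$.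
\end{lemma}

\begin{proof}
By symmetry let $\sigma<_{\mathrm{lex}}\tau$, and put $\tau'=\tau\frown\langle0\rangle$. The pairs $(\sigma,\tau)$ and $(\sigma,\tau')$ are both strict chains or both fans, so (I) gives $g_\sigma=g'_{\tau'}$, whence $g'_\tau=g'_{\tau'}$. All strict chains of length $2$ are $\approx$-equivalent, so $g'_\xi=g'_\emptyset$ for all $\xi$, and $g'\in K$. Now $g_\sigma=g'_\tau=g'_\sigma$, and $g=g'$ because $g\mapsto g_\sigma$ is injective.
\end{proof}

\subsection*{A realization along a fan}
For $a\in T(\mathbb M)$ let $D_i=T(B_i)$, a finite nonempty set, and let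
\[
\rho_i=\max\{a\wedge s:s\in D_i\},
\]
a maximum in the chain below $a$. This is the point where $a$ branches off from $D_i$.

\begin{lemma}\label{lem:a}
There is $a\in\mathbb M$ such that $\theta(a;b_i)$ holds for all $i<\omega$, the type $p=\operatorname{tp}(a,b_i)$ does not depend on $i$, and, if $a\in T$, the sequence $(\rho_i)_{i<\omega}$ is strictly increasing, strictly decreasing, or constant.
\end{lemma}

\begin{proof}
Increasing tuples of at least two nodes $\langle i\rangle$ are fans, so by compactness some $a_0$ satisfies $\theta(a_0;b_i)$ for all $i$. By (N), $\operatorname{tp}(a_0,b_i)$ is constant on an infinite set $I$. If $a_0\in T$, the points $\rho_i$ computed from $a_0$ lie in a chain; color pairs $i<j$ in $I$ according to whether $\rho_i<\rho_j$, $\rho_i>\rho_j$ or $\rho_i=\rho_j$, and shrink $I$ to an infinite homogeneous set. By (I), the sequence $(b_i)_{i\in I}$, enumerated increasingly, has the same type as $(b_i)_{i<\omega}$. Let $a$ be the image of $a_0$ under an automorphism that maps the first sequence to the second.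
\end{proof}

This is where infinite branching is used. Fix $a$ and $p$ as in the lemma, and let $G=\operatorname{cl}(B_1\cup\{a\})$.

\subsection*{The chain, the witnesses, and the goal}
We replace the node $\langle1\rangle$ by a chain above it and keep its neighbors in the fan as witnesses, as the teeth $10,11$ were in Example~\ref{ex:freeze}(b). For $1\le n\le k$ let $\sigma_n=\langle1\rangle\frown0^n$, so that $\sigma_1\triangleleft\dots\triangleleft\sigma_k$. Let
\[
R=\operatorname{cl}(B_0\cup B_2\cup B_3),\qquad A=\operatorname{cl}(R\cup B_{\sigma_1}\cup\dots\cup B_{\sigma_k}).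
\]
Since $(\langle0\rangle,\langle1\rangle,\langle2\rangle,\langle3\rangle)$ and $(\langle0\rangle,\sigma_n,\langle2\rangle,\langle3\rangle)$ are fans, and since $\operatorname{tp}(a,b_1)=\operatorname{tp}(a,b_2)$, there are automorphisms $\alpha_1,\dots,\alpha_k,\gamma$ of $\mathbb M$ with
\[
\alpha_n(b_0,b_1,b_2,b_3)=(b_0,b_{\sigma_n},b_2,b_3),\qquad\gamma(a,b_1)=(a,b_2).
\]
Thus $\alpha_n$ fixes $R$ pointwise, $\alpha_n(g)=g_{\sigma_n}$ and $\gamma(g)=g_2$ for $g\in B_1$, and $\gamma$ fixes $K$ pointwise.

\begin{quote}
\textbf{Goal.} Find $\mathcal N\in\mathcal K$ that contains $A$ as a substructure, an element $a'\in\mathcal N$, and embeddings $\pi_n\colon G\to\mathcal N$ $(1\le n\le k)$ such that $\pi_n$ agrees with $\alpha_n$ on $B_1$ and $\pi_n(a)=a'$.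
\end{quote}

The goal gives the contradiction. By (E) we may assume $\mathcal N\subseteq\mathbb M$. Then $\pi_n$ is an isomorphism from $G$ onto $\operatorname{cl}(B_{\sigma_n}\cup\{a'\})$ that sends $(a,b_1)$ to $(a',b_{\sigma_n})$. By (Q), $\operatorname{tp}(a',b_{\sigma_n})=p$, so $\theta(a';b_{\sigma_n})$ holds for all $n\le k$, although $(b_\sigma)$ is a $k$-fan tree.

Two cases are immediate. If $a\in B_1$, then $a=\gamma(a)=a_2$, so $a\in K$ by Lemma~\ref{lem:sun}; take $\mathcal N=A$, $a'=a$, and $\pi_n=\alpha_n$ on $G=B_1$. If $a\in V\setminus B_1$, then $G=B_1\cup\{a\}$; let $\mathcal N$ be $A$ with one new element $a'$ of sort $V$. From now on $a\in F\cup T$ and $a\notin B_1$; as $p$ decides this, $a\notin B_i$ for all $i$.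

\subsection*{Gluing $k$ copies of $G$}
We must place $k$ copies of $G$ over $A$ that share the image of $a$. There are two tasks: to position the new nodes in the tree, and to define $e$ on the new pairs so that the demands of different copies do not conflict. The second task has a uniform solution. In the lemma, $C$ is the part of $G$ whose $n$th copy already exists in $A$, and $Z$ is the set of nodes and functions that must be created. For elements $g,z$, one in $F$ and one in $T$, let $e\{g,z\}$ be the value of $e$ at the pair with the element of $F$ first.

\begin{lemma}[Gluing]\label{lem:glue}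
Let $C$ be a substructure with $B_1\subseteq C\subseteq G$ and $a\notin C$, and let $Z=(F(G)\cup T(G))\setminus C$. Assume:
\begin{enumerate}
\item[(a)] $\alpha_n(C)\subseteq A$ for all $n$;
\item[(b)] $\gamma(C)\subseteq R$, and $\gamma$ fixes $Z$ pointwise;
\item[(c)] there are a finite meet-tree $T'$ extending $T(A)$, a finite set $F'\supseteq F(A)$, and an injection $z\mapsto z'$ from $Z$ to $(T'\cup F')\setminus A$ that sends nodes to $T'$ and functions to $F'$, such that for each $n$ the map $T(G)\to T'$ given by $\alpha_n$ on $T(C)$ and by $z\mapsto z'$ on $Z\cap T$ preserves meets.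
\end{enumerate}
Then the goal is attained.
\end{lemma}

\begin{proof}
If $a\in F$, then $T(G)=T(B_1)$ and $Z\subseteq F$; let $O=T(B_1)$. If $a\in T$, then $F(G)=F(B_1)$ and $Z\subseteq T$; let $O=F(B_1)$. In both cases a pair in $F(G)\times T(G)$ either lies in $C\times C$ or consists of an element of $Z$ and an element of $O$, and $O\subseteq B_1$.

Let $W=V(G)\setminus C$, and choose distinct new elements $w'$ $(w\in W)$ and $*$. Let $\mathcal N$ have sorts $T'$, $F'$ and $V'=V(A)\cup\{w':w\in W\}\cup\{*\}$. Define $\pi_n\colon G\to\mathcal N$ by $\alpha_n$ on $C$, by $z\mapsto z'$ on $Z$, and by $w\mapsto w'$ on $W$. By (a), $\pi_n$ is injective; it preserves sorts, and by (c) it preserves meets. Keep $e$ on $F(A)\times T(A)$, put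
\begin{equation}\label{eq:fill}
e\{g_{\sigma_n},z'\}=\pi_n\bigl(e\{g,z\}\bigr)\qquad(g\in O,\ z\in Z,\ 1\le n\le k),
\end{equation}
and put $e=*$ on the remaining pairs in $F'\times T'$. The pairs in \eqref{eq:fill} are not in $A\times A$, because $z'\notin A$.

We check that \eqref{eq:fill} is well defined. Suppose that $(g,z,n)$ and $(\tilde g,\tilde z,m)$ give the same pair. Then $z=\tilde z$ and $g_{\sigma_n}=\tilde g_{\sigma_m}$. If $n=m$, then $g=\tilde g$. If $n\neq m$, then $g=\tilde g\in K$ by Lemma~\ref{lem:sun}, and we need $\pi_n(v)=\pi_m(v)$ for $v=e\{g,z\}$. If $v\in W$, both sides equal $v'$. If $v\in C$, then $\gamma$ fixes $g$ and $z$, hence $v$, so $v=\gamma(v)\in\gamma(C)\subseteq R$ by (b), and $\pi_n(v)=\alpha_n(v)=v=\pi_m(v)$.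

So $\mathcal N\in\mathcal K$ contains $A$ as a substructure. The map $\pi_n$ preserves $e$ on $C\times C$ because $\alpha_n$ is an automorphism, and on the other pairs by \eqref{eq:fill}. Finally $a\in Z$, and $\pi_n(a)=a'$ for all $n$.
\end{proof}

Hypothesis (b) is what fan-consistency contributes. A value $e\{g,z\}$ with $g$ constant is seen identically from $B_1$ and from $B_2$; if it is already present in $C$, then it belongs to the witnesses and does not move with $n$.

\subsection*{The case $a\in F$}
Take $C=B_1$, so that $Z=\{a\}$. Then $\alpha_n(C)=B_{\sigma_n}\subseteq A$, $\gamma(C)=B_2\subseteq R$, and $\gamma(a)=a$. For (c) take $T'=T(A)$ and $F'=F(A)\cup\{a'\}$ with $a'$ new. Lemma~\ref{lem:glue} applies.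

\subsection*{The case $a\in T$: how a node sits over $D_i$}
The set $\{s\in D_1:s\ge\rho_1\}$ is nonempty, finite and closed under $\wedge$; let $u\in D_1$ be its least element. An automorphism that sends $(a,b_1)$ to $(a,b_i)$ sends $\rho_1$ to $\rho_i$, so $u_i$ is the least element of $D_i$ above or equal to $\rho_i$; in particular $\gamma(\rho_1)=\rho_2$. For $s\in D_i$,
\begin{equation}\label{eq:meets}
a\wedge s=\rho_i\wedge s=\begin{cases}\rho_i&\text{if }s\ge u_i,\\ u_i\wedge s&\text{if }s\not\ge u_i.\end{cases}
\end{equation}
The first equality follows from $a\wedge s\le\rho_i\le a$. If $s\ge u_i$, then $s\ge\rho_i$. If $s\not\ge u_i$, then $s\not\ge\rho_i$ by the choice of $u_i$, and Lemma~\ref{lem:branch} applied to $\rho_i\le u_i$ gives $\rho_i\wedge s=u_i\wedge s$. By \eqref{eq:meets}, both $D_1\cup\{\rho_1\}$ and $D_1\cup\{\rho_1,a\}$ are closed under meets, so $T(G)=D_1\cup\{\rho_1,a\}$. Also $\rho_i=a\wedge u_i$, and $\rho_i\in D_i$ if and only if $\rho_i=u_i$. Whether $\rho_i=u_i$, and whether $\rho_i=a$, is decided by $p$ and does not depend on $i$.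

The branching point $\rho_1$ is either computed by the witnesses, in which case its $n$th copy already lies in $A$, or it is common to all $i$ and lies in no $D_i$, in which case we create a single new node for it. The following lemma gives the first alternative when the $\rho_i$ are distinct.

\begin{lemma}\label{lem:mono}
If $\rho_i<\rho_j$, then $a\wedge s=u_j\wedge s$ for all $s\in D_i$.
\end{lemma}

\begin{proof}
If $s\ge\rho_j$, then $a\wedge s\ge\rho_j>\rho_i$, against the definition of $\rho_i$. So $s\not\ge\rho_j$, and Lemma~\ref{lem:branch}, applied to $\rho_j\le a$ and to $\rho_j\le u_j$, gives $a\wedge s=\rho_j\wedge s=u_j\wedge s$.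
\end{proof}

\subsection*{Branching points computed by the witnesses}
Assume that $(\rho_i)$ is strictly monotone, or that it is constant and $\rho_1=u$. We claim that $a\ne\rho_1$ and that there is $w\in T(R)$ with
\begin{equation}\label{eq:w}
a\wedge s=w\wedge s\qquad\text{for all } s\in D_1\cup D_2 .
\end{equation}
If $(\rho_i)$ is strictly increasing, then $\rho_1,\rho_2<\rho_3$ and $w=u_3$ works by Lemma~\ref{lem:mono}. If it is strictly decreasing, then $\rho_1,\rho_2<\rho_0$ and $w=u_0$ works; this is why we keep witnesses on both sides of $\langle1\rangle$. In both cases $a\neq\rho_1$, since otherwise $a=\rho_i$ for all $i$. If it is constant and $\rho_1=u$, then $\rho_1=\rho_2=u_2\in T(R)$, and $w=u_2$ works by the first equality in \eqref{eq:meets}; here $a\ne\rho_1$ because $\rho_1\in B_1$ and $a\notin B_1$.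

So, over $D_1\cup D_2$, the node $a$ behaves like a leaf above $w$, and $w$ does not move under $\alpha_n$. Take $C=\operatorname{cl}(B_1\cup\{\rho_1\})$, so that $T(C)=D_1\cup\{\rho_1\}$ and $Z=\{a\}$. By \eqref{eq:w}, $\rho_1=w\wedge u_1$ and $\rho_2=w\wedge u_2$. Hence $\alpha_n(\rho_1)=w\wedge u_{\sigma_n}\in A$, which gives (a), and $\gamma(C)=\operatorname{cl}(B_2\cup\{\rho_2\})\subseteq R$, which gives (b). For (c) let $F'=F(A)$ and let $T'=T(A)\cup\{a'\}$ with $a'$ a leaf above $w$. The equation $a\wedge s=w\wedge s$ holds also for $s=\rho_1$, as $\rho_1\le a$ and $\rho_1\le w$. So for $s\in T(C)$,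
\[
\alpha_n(a\wedge s)=\alpha_n(w\wedge s)=w\wedge\alpha_n(s)=a'\wedge\alpha_n(s),
\]
the last step by (C1). Lemma~\ref{lem:glue} applies.

\subsection*{A common branching point in a gap}
It remains to treat the case that $\rho_i=\rho$ for all $i$ and $\rho<u_i$. Then $\rho\notin D_1$. Take $C=B_1$, so that $Z=\{\rho,a\}$, where possibly $\rho=a$. As in the case $a\in F$ we have $\alpha_n(C)\subseteq A$ and $\gamma(C)\subseteq R$, and $\gamma$ fixes $a$ and $\rho$ because $\gamma(\rho_1)=\rho_2$. The work lies in (c): one new node has to occupy, in every $T(B_{\sigma_n})$, the gap just below $u_{\sigma_n}$.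

Let $\ell$ be the largest element of $D_1$ strictly below $u$, if there is one. If there is none, read $\ell_\sigma=-\infty$ for all $\sigma$, a symbol below every node. Then $\ell_\sigma$ is the largest element of $T(B_\sigma)$ strictly below $u_\sigma$, with the same convention. We have $\ell_i<\rho<u_i$: the elements $\ell_i$ and $\rho$ lie below $u_i$, and $\ell_i\ge\rho$ would contradict the minimality of $u_i$.

We need the gaps $(\ell_{\sigma_n},u_{\sigma_n}]$ to overlap. They lie on different branches, so we compare their traces on one fixed chain, the chain below the witness $u_0$. For $\sigma\trianglerighteq\langle i\rangle$ with $i\ge1$ let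
\[
J_\sigma=\{z\in T(\mathbb M):\ell_\sigma<z\le u_\sigma\wedge u_0\},
\]
a convex subset of the chain $\{z:z\le u_0\}$. The fan gives overlap for nodes above different successors of the root: $\rho\in J_{\langle1\rangle}\cap J_{\langle2\rangle}$, and $(b_0,b_\sigma,b_\tau)\equiv(b_0,b_1,b_2)$ for $\sigma\trianglerighteq\langle1\rangle$ and $\tau\trianglerighteq\langle2\rangle$, so
\begin{equation}\label{eq:cross}
J_\sigma\cap J_\tau\neq\emptyset\qquad(\sigma\trianglerighteq\langle1\rangle,\ \tau\trianglerighteq\langle2\rangle).
\end{equation}
Convexity transfers the overlap to chains.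

\begin{lemma}\label{lem:convex}
If $\langle1\rangle\trianglelefteq\sigma\triangleleft\tau$, then $J_\sigma\cap J_\tau\neq\emptyset$.
\end{lemma}

\begin{proof}
The triples $(\langle0\rangle,\sigma,\tau)$ with $\langle i\rangle\trianglelefteq\sigma\triangleleft\tau$ and $i\in\{1,2\}$ are $\approx$-equivalent: the meet-closure is $\emptyset<_{\mathrm{lex}}\langle0\rangle<_{\mathrm{lex}}\sigma<_{\mathrm{lex}}\tau$, with $\langle 0\rangle\wedge\sigma=\langle0\rangle\wedge\tau=\emptyset$. So if the lemma fails, then by (I) we have $J_{\langle1\rangle}\cap J_{\langle1,0\rangle}=\emptyset$ and $J_{\langle2\rangle}\cap J_{\langle2,0\rangle}=\emptyset$. Of two disjoint convex subsets of a chain, one lies entirely below the other. Name the first pair $P,P'$ with $P$ below $P'$, and the second pair $Q,Q'$ with $Q$ below $Q'$. By \eqref{eq:cross} there are $z\in Q\cap P'$ and $z'\in Q'\cap P$. Then $z<z'$ because $Q$ is below $Q'$, and $z'<z$ because $P$ is below $P'$, a contradiction.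
\end{proof}

Let $\mu=\min_n(u_{\sigma_n}\wedge u_0)\in T(A)$, a minimum in the chain below $u_0$. For all $n,m$ the set $J_{\sigma_n}\cap J_{\sigma_m}$ is nonempty, by Lemma~\ref{lem:convex} if $n\neq m$ and by \eqref{eq:cross} if $n=m$; a point $z$ of it gives $\ell_{\sigma_n}<z\le u_{\sigma_m}\wedge u_0$. Therefore
\[
\ell_{\sigma_n}<\mu\le u_{\sigma_n}\qquad(1\le n\le k).
\]
Insert a new node $\rho'$ below $\mu$ in $T(A)$ by (C2). If $a=\rho$, let $a'=\rho'$; otherwise add $a'$ as a leaf above $\rho'$ by (C1). Let $T'$ be the resulting tree and $F'=F(A)$. We use a new node, and not $\mu$ itself, because the values of $e$ at $\mu$ are already fixed.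

We verify (c). Fix $n$, put $\sigma=\sigma_n$, and let $s\in D_1$. We have $\rho\le a$, $\rho'\le a'$, and $a'\wedge s_\sigma=\rho'\wedge s_\sigma$ by (C1). By \eqref{eq:meets} it suffices to show that $\rho'\wedge s_\sigma$ is $\rho'$ if $s\ge u$, and is $u_\sigma\wedge s_\sigma=\alpha_n(u\wedge s)$ if $s\not\ge u$. If $s\ge u$, then $s_\sigma\ge u_\sigma\ge\mu$, and (C2) gives $\rho'\wedge s_\sigma=\rho'$. If $s\not\ge u$, then $u_\sigma\wedge s_\sigma$ is an element of $T(B_\sigma)$ strictly below $u_\sigma$, so $u_\sigma\wedge s_\sigma\le\ell_\sigma<\mu$. Hence $s_\sigma\not\ge\mu$, since otherwise $u_\sigma\wedge s_\sigma\ge\mu$. Now (C2) gives $\rho'\wedge s_\sigma=\mu\wedge s_\sigma$, and Lemma~\ref{lem:branch} applied to $\mu\le u_\sigma$ gives $\mu\wedge s_\sigma=u_\sigma\wedge s_\sigma$. Lemma~\ref{lem:glue} applies.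

By Lemma~\ref{lem:a} the cases above are exhaustive, so the goal is attained in every case. This contradiction proves Theorem~\ref{thm:main}(2). \qed

\begin{remark}\label{rem:where}
The hypothesis that $x$ is a single variable enters in the first paragraph of the proof of Lemma~\ref{lem:glue}: new elements occur in only one of the sorts $F$ and $T$, so the partner of a new element lies in $B_1$, and Lemma~\ref{lem:sun} controls when two copies make demands at the same pair. With two variables this fails. In the notation of Section~\ref{sec:two}, let $(f,\eta)$ realize $\varphi(x;b_{h(\langle i\rangle)})$ for all $i$, where $h(\langle i\rangle)=1^i0$. If $t_{1^i}\not\le\eta$, then $t_{1^i0}$ and $t_{1^{i+1}0}$ have the same branching point by Lemma~\ref{lem:branch}. So $t_{1^i}\le\eta$ and $\eta\wedge t_{1^i0}=t_{1^i}$: the branching points increase strictly and are computed by the witnesses. For $i=1$ the partner of $f$ is the node $t_1=t_{h(\langle 1\rangle)}\wedge t_{h(\langle3\rangle)}$, which is not generated by $b_{h(\langle1\rangle)}$. Replacing $\langle1\rangle$ by $\sigma_n$ yields $t_{h(\sigma_n)}\wedge t_{h(\langle3\rangle)}=t_{10^{n+1}}\wedge t_{1110}=t_1$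 for every $n$, while the required values $v_{h(\sigma_n)}$ are pairwise distinct.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AKL}
Ahn, Kim and Lee, \emph{On the antichain tree property}, J. Math. Log.

\bibitem{Hanson}
James E. Hanson, \emph{Bi-invariant types, reliably invariant types, and the comb tree property}, arXiv:2306.08239 (2023).

\bibitem{Hodges}
Hodges, \emph{Model Theory}.

\bibitem{KKS}
Kim, Kim and Scow, Arch. Math. Logic (2014).

\bibitem{TT}
Takeuchi and Tsuboi, Ann. Pure Appl. Logic (2012).

\end{thebibliography}
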